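\title{Unit vectors with small subset sums near $k=2d$}

\begin{abstract}
A family of more than $k$ unit vectors in a normed space is $k$-collapsing if every sum of $k$ of its members has norm at most $1$. Let $\overline{\mathcal C}(k,d)$ be the largest size of such a family in a $d$-dimensional real Banach space. It was conjectured that $\overline{\mathcal C}(k,d)=2d$ for $2d-\sqrt{d/2}\le k\le 2d-2$. We show that this fails for every $d\ge16$, already at $k=2d-2$; for example $\overline{\mathcal C}(30,16)=33$. It holds for $8\le d\le 13$. Throughout the range, $\overline{\mathcal C}(k,d)=k+(1+o(1))\sqrt{d/2}$ as $d\to\infty$. The lower bounds come from matrices of low rank built from parallel classes of lines in a finite grid, and the upper bound from a trace inequality and an extremal problem for a single row.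
\end{abstract}

\section{Introduction}

Let $d\ge2$ and $k\ge2$ be integers, and write $[m]=\{1,\dots,m\}$. A family $\{x_i:i\in[m]\}$ of vectors in a real Banach space, with $m>k$, is \emph{$k$-collapsing} if
\[
\Big\|\sum_{i\in I}x_i\Big\|\le1\qquad\text{for every $k$-element subset } I\subseteq[m].
\]
Let $\overline{\mathcal C}(k,d)$ be the maximum cardinality $m$ of a $k$-collapsing family of unit vectors in a $d$-dimensional real Banach space, the maximum being taken over all spaces of dimension $d$. A sum of $k$ unit vectors can have norm $k$. The condition asks that any $k$ members of the family cancel so well that their sum is no longer than one of them, and $\overline{\mathcal C}(k,d)$ measures how many vectors can do this when the norm may be chosen freely.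

Two families come to mind. In $\ell_\infty^d$, that is, $\mathbb R^d$ with the maximum norm, every subset sum of the $2d$ vectors $\pm e_1,\dots,\pm e_d$ has coordinates in $\{-1,0,1\}$. Hence
\begin{equation}\label{eq:2d}
\overline{\mathcal C}(k,d)\ge 2d\qquad\text{for } k\le 2d-2 .
\end{equation}
On the other hand, the vertices of a regular $(k+1)$-gon inscribed in a unit circle of Euclidean space have sum $0$, so any $k$ of them add up to minus the remaining one, and $\overline{\mathcal C}(k,d)\ge k+1$. For $k\le 2d-2$ the first family is the larger one, and it is known that $\overline{\mathcal C}(k,d)=2d$ whenever $k\ge3$ and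
\[
-2d+\sqrt{6d^2+3d+1}\le k\le 2d-\sqrt{d/2}.
\]
This interval stops just short of $k=2d-1$, where the second family catches up, and one would guess that the value $2d$ persists in the gap. This is the conjecture posed in \cite{Swanepoel}.

\medskip
\noindent\textbf{Conjecture.} \emph{$\overline{\mathcal C}(k,d)=2d$ if $2d-\sqrt{d/2}\le k\le 2d-2$.}
\medskip

Throughout the paper we write $s=2d-k$. The \emph{conjectured range} is $2\le s\le\sqrt{d/2}$, and it is nonempty only for $d\ge8$. We show that there is a third kind of family, of size $k+q$ with $q$ as large as about $\sqrt{d/2}$. It has more than $2d$ members as soon as $q>s$.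

\begin{theorem}\label{thm:counter}
For every $d\ge16$, $\overline{\mathcal C}(2d-2,d)\ge 2d+1$.
\end{theorem}

Since $\sqrt{d/2}>2$ for $d\ge16$, the value $k=2d-2$ lies in the conjectured range, and the conjecture is false.

\begin{theorem}\label{thm:lower}
Let $q\ge2$, let $p\ge 2q+1$ be a prime power, and let $d\ge q(p-1)+1$ and $0\le s\le q(p-1)+1$. Then $\overline{\mathcal C}(2d-s,d)\ge 2d-s+q$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $d\ge8$, $2d-\sqrt{d/2}\le k\le 2d-2$ and $q_1=\big\lfloor\frac12+\sqrt{(d-1)/2}\big\rfloor$. Then $\overline{\mathcal C}(k,d)\le\max\{2d,\,k+q_1\}$.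
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(i)] In the conjectured range, $\overline{\mathcal C}(k,d)=2d$ whenever $(2s+1)^2>2d-2$, that is, whenever $s>\sqrt{(d-1)/2}-\frac12$.
\item[(ii)] We have $\overline{\mathcal C}(2d-s,d)>2d$ for all $2\le s\le\lfloor\sqrt d/2\rfloor-1$. For every $\delta>0$ there is $d_0(\delta)$ such that, for $d\ge d_0(\delta)$, we have $\overline{\mathcal C}(2d-s,d)>2d$ for all $2\le s\le(1-\delta)\sqrt{d/2}-1$.
\item[(iii)] As $d\to\infty$, uniformly for $2d-\sqrt{d/2}\le k\le 2d-2$,
\[
\overline{\mathcal C}(k,d)=k+(1+o(1))\sqrt{d/2}.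
\]
\item[(iv)] If $Q\ge2$, $2Q+1$ is a prime power and $2Q^2+1\le d\le 2Q^2+2Q+1$, then $\overline{\mathcal C}(k,d)=\max\{2d,\,k+Q\}$ for all $2d-\sqrt{d/2}\le k\le 2d-2$.
\item[(v)] For fixed $d$, the conjecture (for all $k$ in its range) is true for $8\le d\le13$ and false for every $d\ge16$. Moreover, $\overline{\mathcal C}(2d-2,d)=2d+1$ for $16\le d\le25$, and $\overline{\mathcal C}(2d-2,d)\in\{2d,2d+1\}$ for $d=14,15$.
\end{enumerate}
\end{corollary}

Thus $\overline{\mathcal C}(30,16)=33>32$. For large $d$ the conjectured equality survives only near the end $k\approx 2d-\sqrt{d/2}$ and fails on all but an $o(1)$ proportion of the range. We do not settle the cases $d=14$ and $d=15$.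

Section~\ref{sec:matrix} turns the problem into one about matrices of low rank and explains where $\sqrt{d/2}$ comes from. Section~\ref{sec:tools} develops the construction and carries it out by hand on a $4\times4$ grid; Sections~\ref{sec:six} and~\ref{sec:affine} apply it to prove Theorems~\ref{thm:counter} and~\ref{thm:lower}. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper} and depends only on Section~\ref{sec:matrix}. Section~\ref{sec:cor} derives the corollary.

\section{Matrices of low rank}\label{sec:matrix}

The norm is not given in advance, so we record only what each vector looks like to the functionals that certify that the vectors have norm $1$. By a \emph{$k$-sum} of a row of a matrix we mean the sum of any $k$ of its entries, taken from distinct columns.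

\begin{lemma}\label{lem:matrix}
Let $m>k$. Then $\overline{\mathcal C}(k,d)\ge m$ if and only if there is a real $m\times m$ matrix $A=(a_{ij})$ of rank at most $d$ with $a_{ii}=1$ and $|a_{ij}|\le1$ for all $i,j$, all of whose $k$-sums lie in $[-1,1]$.
\end{lemma}

\begin{proof}
Suppose $\overline{\mathcal C}(k,d)\ge m$. A subfamily of more than $k$ members of a $k$-collapsing family is $k$-collapsing, so there are unit vectors $x_1,\dots,x_m$ forming a $k$-collapsing family in a $d$-dimensional space $X$. By the Hahn--Banach theorem there are linear functionals $\varphi_i$ of norm $1$ with $\varphi_i(x_i)=1$. Put $a_{ij}=\varphi_i(x_j)$. Then $|a_{ij}|\le1$, and $|\sum_{j\in I}a_{ij}|=|\varphi_i(\sum_{j\in I}x_j)|\le1$ when $|I|=k$. The columns of $A$ are the images of the $x_j$ under the linear map $x\mapsto(\varphi_i(x))_{i\in[m]}$ defined on $X$, so $\operatorname{rank}A\le d$.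

Conversely, view the columns of such a matrix as vectors in $\ell_\infty^m$. Each has norm exactly $1$, because its entries lie in $[-1,1]$ and its diagonal entry is $1$. The coordinates of a sum of $k$ columns are $k$-sums, so the columns are $k$-collapsing. They span a subspace $Y$ of dimension $e\le d$, which sits isometrically in the $d$-dimensional space $Y\times\mathbb R^{d-e}$ with the norm $\max\{\|y\|_\infty,\|z\|_\infty\}$.
\end{proof}

A matrix with unit diagonal and small rank cannot be close to the identity. To quantify this, call the sum of the squares of the off-diagonal entries of a row the \emph{weight} of that row, and let $\|A\|_F=(\sum_{i,j}a_{ij}^2)^{1/2}$ be the Frobenius norm.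

\begin{lemma}\label{lem:trace}
A real square matrix $A$ of rank at most $d$ satisfies $(\operatorname{tr}A)^2\le d\,\|A\|_F^2$, with equality if $A$ is a multiple of an orthogonal projection of rank $d$. Consequently, if $A$ is $m\times m$ with unit diagonal and every row has weight at most $\eta$, then $m\le d(1+\eta)$.
\end{lemma}

\begin{proof}
The singular value decomposition writes $A=\sum_{l=1}^{r}\mu_l\,y_lz_l^{T}$, where $r=\operatorname{rank}A$, $\mu_l>0$, the systems $(y_l)$ and $(z_l)$ are orthonormal, and $\|A\|_F^2=\sum_l\mu_l^2$. Then $|\operatorname{tr}A|=|\sum_l\mu_l\langle y_l,z_l\rangle|\le\sum_l\mu_l\le\sqrt r\,\|A\|_F$ by the Cauchy--Schwarz inequality. If $P$ is an orthogonal projection of rank $d$, then $\operatorname{tr}P=d$ and $\|P\|_F^2=\operatorname{tr}P^TP=\operatorname{tr}P=d$, and both sides scale alike. For the last statement, $m^2=(\operatorname{tr}A)^2\le d\,m(1+\eta)$.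
\end{proof}

The family $\pm e_1,\dots,\pm e_d$ corresponds to the direct sum of $d$ blocks
\[
H=\begin{pmatrix}1&-1\\-1&1\end{pmatrix}.
\]
Every row has weight $1$, concentrated in one entry, and the bound $m\le d(1+\eta)$ is attained. To get $m>2d$ we need rows of weight greater than $1$.

Consider the opposite extreme, a row whose weight is spread evenly. Let $m=k+q$, so that a $k$-sum is the row sum $T$ minus $q$ omitted entries. Suppose the off-diagonal entries are $\pm\varepsilon$, with at least $q$ of each sign. Omitting $q$ entries $-\varepsilon$ gives $T+q\varepsilon\le1$. Omitting the diagonal entry and $q-1$ entries $+\varepsilon$ gives $T-1-(q-1)\varepsilon\ge-1$. Together,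
\begin{equation}\label{eq:window}
(q-1)\varepsilon\le T\le 1-q\varepsilon ,
\end{equation}
which forces $\varepsilon\le1/(2q-1)$. The weight is $(m-1)\varepsilon^2\le(m-1)/(2q-1)^2$. When $m$ is about $2d$, this can exceed $1$ only if $(2q-1)^2$ is at most about $2d$, that is, for $q$ up to about $\frac12+\sqrt{d/2}$. So evenly spread rows are not excluded for such $q$, and they would give more than $2d$ vectors whenever $q>s$. The constructions below realize such rows in matrices that nearly attain equality in Lemma~\ref{lem:trace}. The upper bound shows that no row does much better than the concentrated and the evenly spread one.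

\section{Good matrices, nets and balancing}\label{sec:tools}

\subsection*{A sufficient condition on rows}

We take \eqref{eq:window} as a definition, allowing different bounds for positive and negative entries.

\begin{definition}
Let $q\ge2$. An $m\times m$ real matrix is \emph{$q$-good} if its diagonal entries are $1$ and for each row $i$ there are $t_i,u_i\ge0$ such that the off-diagonal entries of row $i$ lie in $[-u_i,t_i]$ and the row sum $T_i$ satisfies
\[
(q-1)t_i\le T_i\le 1-qu_i .
\]
\end{definition}

\begin{lemma}\label{lem:good}
In a $q$-good matrix all entries lie in $[-1,1]$, and the sum of the entries of a row that remain after omitting at most $q$ of them lies in $[-1,1]$.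
\end{lemma}

\begin{proof}
From $0\le(q-1)t_i\le T_i\le1-qu_i\le1$ and $q\ge2$ we get $t_i\le1$ and $u_i\le1$. Fix row $i$ and omit at most $q$ entries. If the diagonal entry is kept, the omitted entries lie in $[-u_i,t_i]$, so the remaining sum is at most $T_i+qu_i\le1$ and at least $T_i-qt_i\ge-t_i\ge-1$. If the diagonal entry is omitted, the remaining sum is $T_i-1$ minus at most $q-1$ off-diagonal entries, so it is at least $T_i-1-(q-1)t_i\ge-1$ and at most $T_i-1+(q-1)u_i\le-u_i\le0$.
\end{proof}

The lemma allows \emph{at most} $q$ omissions, and this is what lets one example serve all higher dimensions. Appending a pair $\pm e$ in a new coordinate raises $d$ by $1$ and $m$ and $k$ by $2$, so $q=m-k$ and $s=2d-k$ do not change.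

\begin{lemma}[Padding]\label{lem:pad}
Let $q,d_0\ge2$ and let $s$ be an integer with $2d_0-s\ge2$. Suppose there is a $q$-good matrix $A_0$ of size $2d_0-s+q$ and rank at most $d_0$. Then $\overline{\mathcal C}(2d-s,d)\ge 2d-s+q$ for every $d\ge d_0$.
\end{lemma}

\begin{proof}
Put $k=2d-s$. Let $A$ be the direct sum of $A_0$ and $d-d_0$ copies of $H$. It has size $k+q$, rank at most $d$, unit diagonal and entries in $[-1,1]$. A set of $k$ columns omits exactly $q$ columns, hence at most $q$ columns of $A_0$. In a row of $A_0$ the $k$-sum therefore lies in $[-1,1]$ by Lemma~\ref{lem:good}. In a row of a block $H$ it lies in $\{-1,0,1\}$. Apply Lemma~\ref{lem:matrix}.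
\end{proof}

\subsection*{Projections from parallel classes}

We need matrices with unit diagonal and small off-diagonal entries for which Lemma~\ref{lem:trace} is tight, so we look for multiples of orthogonal projections with few distinct entries. Averaging over the lines of a partition is a projection, and partitions that cross each other evenly give mutually orthogonal projections.

A \emph{net of order $n$ with $q$ classes} is a set $V$ of $n^2$ points with $q$ partitions of $V$, called classes, each into $n$ \emph{lines} of $n$ points, such that two lines of different classes meet in exactly one point. Two distinct points are \emph{collinear} if they lie on a common line; that line is then unique. We use two kinds of nets.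
\begin{itemize}
\item On $V=\mathbb Z_n^2$, the level sets of each of the three coordinates $i$, $j$, $i+j$ of a point $(i,j)$ form a class. Prescribing the values of two of the three coordinates determines exactly one point, so any $q\le3$ of these classes form a net of order $n$.
\item If $p$ is a prime power and $\mathbb F_p$ is the field with $p$ elements, the affine plane $V=\mathbb F_p^2$ has $p+1$ parallel classes: for each slope $\gamma\in\mathbb F_p$ the lines $\{(i,j):j=\gamma i+e\}$, and the vertical lines $\{(i,j):i=e\}$, with $e\in\mathbb F_p$. Lines of different classes meet in exactly one point, so any $q\le p+1$ classes form a net of order $p$.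
\end{itemize}
For a class $c$ let $B_c$ be the $V\times V$ matrix with $B_c(x,y)=1$ if $x$ and $y$ lie on a common line of class $c$ (in particular if $x=y$) and $B_c(x,y)=0$ otherwise. Let $J$ be the all-ones matrix, and define the \emph{net matrix}
\begin{equation}\label{eq:G}
G=\frac1{q(n-1)}\sum_{c=1}^q(nB_c-J).
\end{equation}

\begin{lemma}\label{lem:net}
The net matrix $G$ has diagonal entries $1$, and for $x\ne y$ the entry $G(x,y)$ equals $t$ if $x,y$ are collinear and $-u$ otherwise, where
\[
t=\frac{n-q}{q(n-1)},\qquad u=\frac1{n-1}.
\]
It is a multiple of an orthogonal projection of rank $q(n-1)$, and its row sums are $0$.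
\end{lemma}

\begin{proof}
The sum $\sum_cB_c(x,y)$ equals $q$ if $x=y$, $1$ if $x,y$ are collinear and $0$ otherwise. This gives the entries $(nq-q)/(q(n-1))=1$, $(n-q)/(q(n-1))$ and $-q/(q(n-1))$.

Lines have $n$ points, so $B_c^2=nB_c$, $B_cJ=JB_c=nJ$ and $J^2=n^2J$. For $c\ne c'$ the entry $(B_cB_{c'})(x,y)$ counts the points on both the class-$c$ line through $x$ and the class-$c'$ line through $y$, so $B_cB_{c'}=J$. Put $P_c=B_c/n-J/n^2$. Then $P_c^2=B_c/n-2J/n^2+J/n^2=P_c$, and $P_cP_{c'}=(1-1-1+1)J/n^2=0$ for $c\ne c'$. Hence $\sum_cP_c$ is symmetric and idempotent, so it is an orthogonal projection, and its rank is its trace, $q(n-1)$. The row sums of $P_c$ are $n/n-n^2/n^2=0$. Finally $G=\frac{n^2}{q(n-1)}\sum_cP_c$.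
\end{proof}

When $n=2q$ we get $t=u=1/(2q-1)$, the largest entry size that \eqref{eq:window} permits. The smallest instance shows what is still missing.

\begin{example}\label{ex:four}
Take $q=2$, $n=4$: the rows and columns of the grid $\mathbb Z_4^2$. Then $G$ is a $16\times16$ matrix of rank $6$. Each point is collinear with $6$ others, so each row consists of the diagonal entry $1$, six entries $\frac13$ and nine entries $-\frac13$. Let $k=16-2=14$. The matrix $G$ itself fails: the row sum is $0$, and omitting the entry $1$ and an entry $\frac13$ leaves $-\frac43$. Indeed \eqref{eq:window} demands $T=\frac13$.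

To move the row sum, add a small constant $v$ to all entries and divide by $1+v$ to restore the diagonal. With $v=\frac1{45}$ the off-diagonal entries become
\[
\frac{1/3+1/45}{46/45}=\frac8{23},\qquad\frac{-1/3+1/45}{46/45}=-\frac7{23},
\]
and the row sum becomes $T=1+6\cdot\frac8{23}-9\cdot\frac7{23}=\frac8{23}$. Now $(q-1)\frac8{23}=\frac8{23}\le T\le\frac9{23}=1-q\cdot\frac7{23}$, so the new matrix is $2$-good. It is a multiple of $G+vJ$, of rank at most $7$. Lemma~\ref{lem:pad} with $d_0=7$ and $s=0$ gives $\overline{\mathcal C}(14,7)\ge16$, which is more than both $2d=14$ and $k+1=15$.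
\end{example}

The shift works because it acts on the row sum about $m$ times as strongly as on a single entry, and it costs one dimension. With $q=2$ one cannot exceed $2d$ when $s\ge2$, so a counterexample needs $q\ge3$. It also needs fewer points than a full net: for $n=2q$ we have $m=4q^2$, $d_0=q(2q-1)+1$ and $s=2d_0-(m-q)=2-q$, and each deleted point raises $s$ by $1$. After deletion the row sums vary from row to row, so each row needs its own shift.

\subsection*{Balancing the row sums}

\begin{lemma}[Balancing]\label{lem:balance}
Let $k,q\ge2$ and $m=k+q$. Let $G=(g_{ij})$ be a real $m\times m$ matrix with unit diagonal, off-diagonal entries in $[-u,t]$, where $t,u\ge0$, and row sums $R_i$. Put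
\[
\alpha=(q-1)t,\qquad\beta=1-qu,\qquad v_i=\frac{\alpha-R_i}{k+1}.
\]
Suppose that for all $i$
\begin{enumerate}
\item[(a)] $-t\le v_i\le u$ and $v_i>-1$,
\item[(b)] $2R_i\le 2\beta+(k-1)(\beta-\alpha)$.
\end{enumerate}
Then $A=\big((g_{ij}+v_i)/(1+v_i)\big)_{i,j}$ is $q$-good and $\operatorname{rank}A\le\operatorname{rank}G+1$.
\end{lemma}

\begin{proof}
The matrix $A$ arises from $G$ by adding the matrix $(v_i)_{i,j}$, which has rank at most $1$, and rescaling the rows. This gives the rank bound, and the diagonal of $A$ is $1$. Fix $i$ and write $v=v_i$, $R=R_i$. By (a), $1+v>0$, and the numbers $t_i=(t+v)/(1+v)$ and $u_i=(u-v)/(1+v)$ are nonnegative. The off-diagonal entries of row $i$ of $A$ lie in $[-u_i,t_i]$, and the row sum is $T_i=(R+mv)/(1+v)$. Multiply the two required inequalities by $1+v$ and use $m=k+q$: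
\begin{align*}
(q-1)t_i\le T_i&\iff(q-1)(t+v)\le R+mv\iff(k+1)v\ge\alpha-R,\\
T_i\le1-qu_i&\iff R+mv\le1+v-q(u-v)\iff(k-1)v\le\beta-R .
\end{align*}
The first holds with equality by the choice of $v$. The second reads $(k-1)(\alpha-R)\le(k+1)(\beta-R)$, and since
\[
(k+1)(\beta-R)-(k-1)(\alpha-R)=(k-1)(\beta-\alpha)+2\beta-2R,
\]
it is equivalent to (b).
\end{proof}

\begin{remark}
If $t<1$, as in all our applications, the off-diagonal entries of $A$ are at most $t_i<1$, and this remains true after padding. Columns $j\ne j'$ then differ in row $j$, so the unit vectors that we construct are distinct.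
\end{remark}

Condition (a) only asks that the shifts be small, and (b) is the real constraint. For the values $t,u$ of a net matrix,
\begin{equation}\label{eq:gap}
\beta-\alpha=\frac{q(n-1)-q^2-(q-1)(n-q)}{q(n-1)}=\frac{n-2q}{q(n-1)} .
\end{equation}
For $n=2q$ there is no slack, (b) reads $R_i\le\beta$, and the deleted points must be placed with care. This is the situation of Theorem~\ref{thm:counter}. For $n\ge 2q+1$ the slack is multiplied by $k-1$ in (b), and a crude bound on $R_i$ suffices. This is the situation of Theorem~\ref{thm:lower}.

\section{The $6\times6$ grid}\label{sec:six}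

The smallest possible counterexample has $s=2$ and $q=3$. Theorem~\ref{thm:lower} reaches $q=3$ with $p=7$, in dimension $d\ge19$. The order $n=2q=6$ gives a smaller dimension; it is not a prime power, but three classes are available in $\mathbb Z_6^2$. The full net has $s=2-q=-1$, so three points must be deleted.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $G$ be the net matrix of $V=\mathbb Z_6^2$ with the three classes given by $i$, $j$ and $i+j$. By Lemma~\ref{lem:net}, $G$ has rank $15$, row sums $0$, and off-diagonal entries $\frac15$ for collinear points and $-\frac15$ for the others. Let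
\[
Z=\{(0,0),(2,2),(4,4)\},\qquad S=V\setminus Z,\qquad|S|=33 .
\]
\emph{Every $x\in S$ is collinear with some point of $Z$.} Indeed, on $Z$ the coordinate $i$ takes the values $0,2,4$, so does $j$, and $i+j$ takes the values $0,4,2$. If $x=(i,j)$ has $i$ or $j$ even, then $x$ agrees with a point of $Z$ in that coordinate. If $i$ and $j$ are both odd, then $i+j$ is even, and $x$ agrees with a point of $Z$ in the third coordinate.

Let $G_S$ be the principal submatrix indexed by $S$; its rank is at most $15$. Since the rows of $G$ sum to $0$, the row sum of $G_S$ at $x$ is $R_x=-\sum_{z\in Z}G(x,z)$. If $x$ is collinear with $3$, $2$ or $1$ points of $Z$, then $R_x=-\frac35$, $-\frac15$ or $\frac15$, respectively.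

Apply Lemma~\ref{lem:balance} with $m=33$, $q=3$, $k=30$ and $t=u=\frac15$. Then $\alpha=\beta=\frac25$ and $v_x=(\frac25-R_x)/31\in[\frac1{155},\frac1{31}]$, so (a) holds. Condition (b) reads $R_x\le\frac25$ and holds too. We obtain a $3$-good matrix of size $33=2\cdot16-2+3$ and rank at most $16$. Lemma~\ref{lem:pad} with $d_0=16$, $s=2$, $q=3$ gives $\overline{\mathcal C}(2d-2,d)\ge2d+1$ for every $d\ge16$.
\end{proof}

A point collinear with no point of $Z$ would have $R_x=\frac35>\beta$ and violate (b). This happens, for instance, for $Z=\{(0,0),(0,1),(0,2)\}$ and $x=(1,3)$.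

\section{Affine planes}\label{sec:affine}

To reach large $q$ we use the affine plane. Its size must now be cut down to any prescribed $m$ while the row sums stay bounded. A row sum of the restricted net matrix compares the number of chosen points on the lines through $x$ with the average number $m/p$, so the chosen set should meet all lines of the $q$ classes almost equally. A union of lines of a further class does this.

\begin{proposition}\label{prop:affine}
Let $q\ge2$ and let $p\ge2q+1$ be a prime power. If $k\ge q(p-1)+1$ and $m=k+q\le p^2$, then there is a $q$-good $m\times m$ matrix of rank at most $q(p-1)+1$.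
\end{proposition}

\begin{proof}
The plane $\mathbb F_p^2$ has $p+1\ge q+1$ parallel classes; fix classes $0,1,\dots,q$. Let $G$ be the net matrix of the classes $1,\dots,q$, so that $n=p$, $t=\frac{p-q}{q(p-1)}$, $u=\frac1{p-1}$ and $\operatorname{rank}G=q(p-1)$. Write $m=ap+b$ with $0\le b<p$. Let $S$ consist of $a$ full lines of class $0$ and $b$ points of a further line of class $0$; this is possible since $m\le p^2$.

A line of class $c\ge1$ meets each line of class $0$ in one point, so it meets $S$ in $a$ or $a+1$ points, and in $a+1$ points only if $b\ge1$. Let $L_c(x)$ be the line of class $c$ through $x$. By \eqref{eq:G}, the row sum of the principal submatrix $G_S$ at $x\in S$ is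
\[
R_x=\frac{p\sum_{c=1}^q|S\cap L_c(x)|-qm}{q(p-1)} .
\]
If $b=0$, then $R_x=0$. If $b\ge1$, then $R_x$ lies between $\frac{pa-m}{p-1}=\frac{-b}{p-1}\ge-1$ and $\frac{p(a+1)-m}{p-1}=\frac{p-b}{p-1}\le1$. So $|R_x|\le1$ in all cases.

We verify the hypotheses of Lemma~\ref{lem:balance} for $G_S$. By \eqref{eq:gap}, $\beta-\alpha=\frac{p-2q}{q(p-1)}>0$, so $0\le\alpha<\beta\le1$.

(a) We have $|v_x|\le\frac{\alpha+1}{k+1}\le\frac2{k+1}<\frac1{p-1}=u$, because $k+1>q(p-1)\ge2(p-1)$. Moreover $u<t$, because $q<p-q$, and $u<1$. Hence $-t\le v_x\le u$ and $v_x>-1$.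

(b) Since $R_x\le1$ and $1-\beta=\frac q{p-1}$, it suffices to show $(k-1)(\beta-\alpha)\ge\frac{2q}{p-1}$, that is, $(k-1)(p-2q)\ge2q^2$. This holds because $p-2q\ge1$ and $k-1\ge q(p-1)\ge2q^2$. Here the hypothesis $p\ge2q+1$ is used in full.

Lemma~\ref{lem:balance} gives a $q$-good matrix of rank at most $q(p-1)+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $d_0=q(p-1)+1\le d$ and $k_0=2d_0-s$. Since $s\le d_0$, we have $k_0\ge q(p-1)+1$. Since $s\ge0$ and $2q\le p-1$,
\[
k_0+q\le2q(p-1)+2+q\le(p-1)^2+2+\frac{p-1}2\le p^2,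
\]
where the last step is $2+\frac{p-1}2\le2p-1$, true for $p\ge5$. Proposition~\ref{prop:affine} gives a $q$-good matrix of size $2d_0-s+q$ and rank at most $d_0$, and Lemma~\ref{lem:pad} finishes the proof.
\end{proof}

\section{The upper bound}\label{sec:upper}

By Lemma~\ref{lem:trace} it suffices to bound the weight of a single row of the matrix in Lemma~\ref{lem:matrix}. Let $m=k+q$, and let $b\in\mathbb R^{m-1}$ be the vector of off-diagonal entries of a row. A $k$-sum containing the diagonal entry $1$ is at most $1$, so any $k-1$ coordinates of $b$ have sum at most $0$. A $k$-sum avoiding the diagonal is at least $-1$. We use only these two families of inequalities, the same two that produced \eqref{eq:window}.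

\begin{lemma}\label{lem:row}
Let $q\ge2$, $k\ge q+1$ and $N=k+q-1$. Let $b\in\mathbb R^N$ be such that every sum of $k-1$ coordinates is at most $0$ and every sum of $k$ coordinates is at least $-1$. Then
\[
\sum_{i=1}^Nb_i^2\le\max\{1,\Phi\},\qquad\Phi=\frac{(k-1)^2}{4q(q-1)(k-q)} .
\]
\end{lemma}

The value $1$ is attained by $b=(0,\dots,0,-1)$, the concentrated row. The value $\Phi$, which is about $N/(2q-1)^2$ when $k$ is much larger than $q$ and $q$ is large, corresponds to evenly spread rows.

We recall three facts about a nonempty polyhedron $K=\{b\in\mathbb R^N:Cb\le c\}$. It is bounded if and only if its recession cone $\{y:Cy\le0\}$ is $\{0\}$. If it is bounded, it is the convex hull of its finitely many vertices, so a convex function on $K$ attains its maximum at a vertex. At a vertex, at least $N$ of the defining inequalities are tight, and the tight ones determine the point.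

\begin{proof}
There are many constraints, but sorting reduces them to few. Permuting coordinates changes neither the hypotheses nor $\sum b_i^2$, so we may assume that $b$ lies in the polyhedron $K$ defined by the $N-1$ order constraints $b_1\ge b_2\ge\dots\ge b_N$ and, since $N-k+1=q$,
\begin{gather}
b_1+\dots+b_{k-1}\le0,\label{eq:top}\\
b_q+\dots+b_N\ge-1.\label{eq:bottom}
\end{gather}
The polyhedron $K$ contains $0$.

\emph{$K$ is bounded.} A vector $y$ in the recession cone is sorted, its first $k-1$ coordinates have average at most $0$, and its last $k$ coordinates have average at least $0$. For a sorted vector, the average of the last $k$ coordinates is at most the overall average, which is at most the average of the first $k-1$. So all three averages are $0$. As $k-1<N$, the coordinates $y_k,\dots,y_N$ also have average $0$. Then $0\ge y_{k-1}\ge y_k\ge0$, so $y_{k-1}=y_k=0$. Now $y_1,\dots,y_{k-1}$ are nonnegative with sum $0$, and $y_k,\dots,y_N$ are nonpositive with sum $0$. Hence $y=0$.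

So it suffices to bound the convex function $\sum b_i^2$ at a vertex $b$ of $K$. There are $N+1$ constraints, so at most one of them is not tight at $b$.

If all order constraints are tight, then $b$ is constant and one of \eqref{eq:top}, \eqref{eq:bottom} is tight, so the constant is $0$ or $-1/k$. Then $\sum b_i^2\le N/k^2\le(2k-2)/k^2\le1$, using $q\le k-1$.

Otherwise exactly one order constraint is slack, and \eqref{eq:top} and \eqref{eq:bottom} are both tight. Then $b$ consists of $r$ coordinates equal to $\tau$ followed by $N-r$ coordinates equal to $-w$, with $1\le r\le N-1$. The shape of the two equations depends on the position of $r$ relative to $q$ and $k-1$, and $q\le k-1$.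

\emph{Case $r\le q-1$.} All $k$ terms in \eqref{eq:bottom} equal $-w$, so $w=1/k$. Since $r<k-1$, \eqref{eq:top} gives $r\tau=(k-1-r)w$. Hence
\begin{align*}
\sum b_i^2&=\frac1{k^2}\Big(\frac{(k-1-r)^2}r+N-r\Big)=\frac1{k^2}\Big(\frac{(k-1)^2}r-2(k-1)+N\Big)\\
&\le\frac{(k-1)^2-2(k-1)+N}{k^2}=\frac{k^2-3k+q+2}{k^2}\le1,
\end{align*}
because $q+2\le k+1\le3k$.

\emph{Case $r\ge k-1$.} All terms in \eqref{eq:top} equal $\tau$, so $\tau=0$. Since $r\ge q$, all $N-r$ coordinates $-w$ occur in \eqref{eq:bottom}, so $w=1/(N-r)$ and $\sum b_i^2=1/(N-r)\le1$.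

\emph{Case $q\le r\le k-2$.} Put $M=k-1$, $\sigma=q-1$ and $\kappa=M-q$, so that $N=M+q$. Equation \eqref{eq:top} reads $r\tau=(M-r)w$. In \eqref{eq:bottom} the value $\tau$ occurs $r-q+1=r-\sigma$ times, so $(N-r)w-(r-\sigma)\tau=1$. Multiply the latter by $r$, substitute the former, and use
\[
r(N-r)-(r-\sigma)(M-r)=r(N-M)-\sigma r+\sigma M=r+\sigma M .
\]
This gives $w=\frac r{r+\sigma M}$ and $\tau=\frac{M-r}{r+\sigma M}$. Therefore
\[
\sum b_i^2=\frac{r(M-r)^2+(M+q-r)r^2}{(r+\sigma M)^2}=\frac{r(M^2-\kappa r)}{(r+\sigma M)^2} .
\]
To bound this by a constant $\lambda$ for all real $r$, we need the quadratic $\lambda(r+\sigma M)^2-r(M^2-\kappa r)$ in $r$ to be nonnegative. Its discriminant is $M^2\big(M^2-4\lambda\sigma(M+\kappa\sigma)\big)$, which vanishes for $\lambda=\frac{M^2}{4\sigma(M+\kappa\sigma)}$. Explicitly, comparing the coefficients of $r^2$, $r$ and $1$ shows that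
\[
M^2(r+\sigma M)^2-4\sigma(M+\kappa\sigma)\,r(M^2-\kappa r)=\big((M+2\sigma\kappa)r-\sigma M^2\big)^2\ge0 .
\]
Finally $M+\kappa\sigma=M+(M-q)(q-1)=q(M-q+1)=q(k-q)>0$. So $\sum b_i^2\le\lambda$, and $\lambda=\Phi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Suppose the bound fails. Put $m=\max\{2d,k+q_1\}+1$ and $q=m-k=\max\{s,q_1\}+1\ge3$. Then $\overline{\mathcal C}(k,d)\ge m$; let $A$ be the $m\times m$ matrix of Lemma~\ref{lem:matrix}. We first collect two estimates.

The integer $q_1$ is chosen to make the denominator of $\Phi$ large. Since $q\ge q_1+1>\frac12+\sqrt{(d-1)/2}$, we have $(2q-1)^2>2d-2$, that is, $4q(q-1)>2d-3$. Both sides are integers, so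
\begin{equation}\label{eq:q}
4q(q-1)\ge2d-2 .
\end{equation}

The lower bound on $k$ makes $k$ much larger than $q$. Let $\xi=\sqrt{d/2}\ge2$. Then $s\le\xi$ and $q_1\le\xi+\frac12$, so $q-1\le\xi+\frac12$, and $k\ge4\xi^2-\xi$. Hence $k-q\ge4\xi^2-2\xi-\frac32>0$, so $k\ge q+1$. Put $\rho=\frac{(q-1)^2}{k-q}$. We have
\[
\rho\le\frac{(\xi+\frac12)^2}{4\xi^2-2\xi-\frac32},\qquad\frac d{d-2}=\frac{\xi^2}{\xi^2-1}\le\frac43 .
\]
The polynomial $4\xi^2-2\xi-\frac32-\frac43(\xi+\frac12)^2=\frac83\xi^2-\frac{10}3\xi-\frac{11}6$ equals $\frac{13}6$ at $\xi=2$ and is increasing for $\xi\ge2$, so it is positive. Therefore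
\begin{equation}\label{eq:rho}
\rho\,\frac d{d-2}<1 .
\end{equation}

The $m-1=k+q-1$ off-diagonal entries of each row of $A$ satisfy the hypotheses of Lemma~\ref{lem:row}, as explained at the start of this section. By Lemma~\ref{lem:trace}, $m\le d(1+\max\{1,\Phi\})$. Since $m\ge2d+1$, the maximum is not $1$, and so $m-d\le d\,\Phi$. From $(k-1)^2-(q-1)^2=(k-q)(k+q-2)$ we get
\[
\Phi=\frac{m-2+\rho}{4q(q-1)} .
\]
With \eqref{eq:q} this gives $(2d-2)(m-d)\le d(m-2+\rho)$. Expanding both sides and collecting the terms in $m$ yields $m(d-2)\le2d(d-2)+\rho d$. By \eqref{eq:rho}, $m\le2d+\rho\frac d{d-2}<2d+1$, a contradiction.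
\end{proof}

\section{Exact values and asymptotics}\label{sec:cor}

It remains to choose $q$ and $p$ in Theorem~\ref{thm:lower}. The best choice has $p$ close to $2q$, since then the dimension needed, $q(p-1)+1$, is about $2q^2$, which matches $q_1\approx\sqrt{d/2}$ in Theorem~\ref{thm:upper}. We use two standard facts about primes. Bertrand's postulate states that for every integer $n\ge1$ there is a prime $p$ with $n<p\le2n$. The prime number theorem implies that the ratios of consecutive primes tend to $1$, so for every $\delta>0$ the interval $[y,(1+\delta)y]$ contains a prime for all large $y$.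

\begin{proof}[Proof of Corollary~\ref{cor:main}]
By \eqref{eq:2d}, $\overline{\mathcal C}(k,d)\ge2d$ in the conjectured range.

(i) If $(2s+1)^2>2d-2$, then $s+1>\frac12+\sqrt{(d-1)/2}\ge q_1$. So $s\ge q_1$ and $k+q_1\le2d$, and Theorem~\ref{thm:upper} gives $\overline{\mathcal C}(k,d)\le2d$.

(ii) Let $q=\lfloor\sqrt d/2\rfloor\ge s+1\ge3$. By Bertrand's postulate there is a prime $p$ with $2q<p\le4q$. Then $s<q\le q(p-1)+1\le q(4q-1)+1\le4q^2\le d$. Theorem~\ref{thm:lower} gives $\overline{\mathcal C}(2d-s,d)\ge2d-s+q\ge2d+1$.

For the second statement we may assume $0<\delta<1$, since otherwise there is no $s$ to consider. Let $q=\lfloor(1-\delta)\sqrt{d/2}\rfloor$. For large $d$ we have $q\ge2$, and there is a prime $p$ in $[2q+1,(1+\delta)(2q+1)]$. Then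
\[
q(p-1)+1\le qp\le(1+\delta)(2q^2+q)\le(1+\delta)(1-\delta)^2d+2\sqrt{d/2},
\]
which is at most $d$ for large $d$ because $(1+\delta)(1-\delta)^2=(1-\delta^2)(1-\delta)<1$. Also $q(p-1)+1>2q^2\ge\sqrt{d/2}$ for large $d$, since $q^2$ grows linearly in $d$. So Theorem~\ref{thm:lower} applies to every $s$ in the conjectured range:
\begin{equation}\label{eq:asym}
\overline{\mathcal C}(2d-s,d)\ge2d-s+q\qquad\text{for all }2\le s\le\sqrt{d/2}\text{ and }d\ge d_0(\delta).
\end{equation}
If $s\le(1-\delta)\sqrt{d/2}-1$, then the integer $s+1$ is at most $q$, and the right side of \eqref{eq:asym} is at least $2d+1$.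

(iii) By \eqref{eq:asym}, $\overline{\mathcal C}(k,d)\ge k+(1-\delta)\sqrt{d/2}-1$ for $d\ge d_0(\delta)$ and all $k$ in the range. Since $2d\le k+\sqrt{d/2}$ and $q_1\le\sqrt{d/2}+\frac12$, Theorem~\ref{thm:upper} gives $\overline{\mathcal C}(k,d)\le k+\sqrt{d/2}+\frac12$. As $\delta$ is arbitrary and $d_0(\delta)$ does not depend on $k$, the claim follows.

(iv) Here $d\ge2Q^2+1\ge9$. Take $q=Q$ and $p=2Q+1$. Then $q(p-1)+1=2Q^2+1\le d$, and $s\le\sqrt{d/2}\le\sqrt{Q^2+Q+\frac12}<Q+1\le2Q^2+1$. Theorem~\ref{thm:lower} gives $\overline{\mathcal C}(k,d)\ge k+Q$, hence $\overline{\mathcal C}(k,d)\ge\max\{2d,k+Q\}$. Since $Q^2\le\frac{d-1}2\le Q^2+Q<(Q+\frac12)^2$, the number $\frac12+\sqrt{(d-1)/2}$ lies in $[Q+\frac12,Q+1)$. So $q_1=Q$, and Theorem~\ref{thm:upper} gives the matching upper bound.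

(v) For $8\le d\le13$ we have $\sqrt{d/2}<3$, so $s=2$ is the only value in the range, and $(2s+1)^2=25>2d-2$. Part (i) applies. For $d\ge16$ the conjecture fails by Theorem~\ref{thm:counter}. For $14\le d\le25$ we have $\frac{25}4<\frac{13}2\le\frac{d-1}2\le12<\frac{49}4$, so $\frac52<\sqrt{(d-1)/2}<\frac72$ and $q_1=3$. Theorem~\ref{thm:upper} gives $\overline{\mathcal C}(2d-2,d)\le2d+1$. Equality holds for $16\le d\le25$ by Theorem~\ref{thm:counter}, and for $d=14,15$ the value is $2d$ or $2d+1$ by \eqref{eq:2d}.
\end{proof}

\begin{thebibliography}{9}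

\bibitem{Swanepoel}
Konrad J. Swanepoel, \emph{Sets of unit vectors with small subset sums}, arXiv:1210.0366 (2012).

\end{thebibliography}
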